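\title{Purity of the cohomology of open de Rham spaces}

\begin{abstract}
Open de Rham spaces parametrize meromorphic connections on the trivial vector bundle over $\mathbb P^1$ with prescribed formal types at the poles. We prove the conjecture that, for generic formal types, the mixed Hodge structure on their compactly supported cohomology is pure. When all poles are simple this is a theorem of Hausel, Letellier and Rodriguez-Villegas. When some pole has order at least two we prove more: the cohomology lies in even degrees, $H^{2p}$ has Hodge type $(p,p)$, the ring is generated by first Chern classes of eigenline bundles, the Betti numbers are given by a closed generating function, and the space is nonempty exactly when the pole orders add up to at least three. The proof presents the zero fiber of the moment map as an affine bundle over the locus where a torus acts freely, modulo scalars, on a smooth variety with pure equivariant cohomology, and removes the remaining locus by an equivariantly perfect stratification.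
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Open de Rham spaces}
Fix integers $n\ge2$ and $d\ge1$, distinct points $p_1,\dots,p_d\in\mathbb P^1(\mathbb C)$ and pole orders $k_1,\dots,k_d\ge1$, and put $\mathbf k=\sum_ik_i$. For $k\ge1$ let $R_k=\mathbb C[z]/z^k$, $G_k=\mathrm{GL}_n(R_k)$ and $\mathfrak g_k=\mathfrak{gl}_n(R_k)$. We regard $G=\mathrm{GL}_n(\mathbb C)$ and $\mathfrak g=\mathfrak{gl}_n(\mathbb C)$ as the constant matrices in $G_k$ and $\mathfrak g_k$, and we write $g(0)$ for the reduction of $g$ modulo $z$. The pairing $\langle B,\xi\rangle=\mathrm{Res}\,\mathrm{tr}(B\xi)$ identifies the dual space $\mathfrak g_k^*$ with the space of polar parts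
\[
B=\big(A_kz^{-k}+\dots+A_1z^{-1}\big)dz,\qquad A_j\in\mathfrak g .
\]
We drop $dz$ from now on. The coadjoint action sends $B$ to the polar part $g\cdot B$ of $gBg^{-1}$, so that $\langle g\cdot B,\xi\rangle=\langle B,g^{-1}\xi g\rangle$. The restriction of the linear form $B$ to $\mathfrak g$ is $\xi\mapsto\mathrm{tr}(A_1\xi)$; that is, it is the residue $\mathrm{Res}\,B=A_1$.

A \emph{formal type} at $p_i$ is an element $C_i=C_{i,k_i}z^{-k_i}+\dots+C_{i,1}z^{-1}$ of $\mathfrak g_{k_i}^*$ whose coefficients are diagonal and whose leading coefficient $C_{i,k_i}$ has $n$ distinct eigenvalues. Its coadjoint orbit $\mathcal O_i=G_{k_i}\cdot C_i$ is an affine variety of dimension $k_i(n^2-n)$ (Lemmas~\ref{lem:pol} and~\ref{lem:orbit}). The group $G$ acts on $\prod_i\mathcal O_i$ by simultaneous conjugation, the scalars acting trivially. Put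
\[
\mu\colon\mathcal O_1\times\dots\times\mathcal O_d\to\mathfrak g,\qquad\mu(B_1,\dots,B_d)=\sum_i\mathrm{Res}\,B_i .
\]
For $\mathbf C=(C_1,\dots,C_d)$ the \emph{open de Rham space} is the affine GIT quotient
\[
\mathcal M_n(\mathbf C)=\mu^{-1}(0)/\!\!/\mathrm{PGL}_n=\mathrm{Spec}\,\mathbb C[\mu^{-1}(0)]^{\mathrm{PGL}_n}.
\]
A matrix of meromorphic one-forms on $\mathbb P^1$ is determined by its polar parts, and given polar parts occur exactly when their residues add up to zero. So $\mathcal M_n(\mathbf C)$ parametrizes meromorphic connections on the trivial rank $n$ bundle on $\mathbb P^1$ with poles at the $p_i$ that are formally of type $C_i$ at $p_i$. The positions of the points do not enter the definition of the variety.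

Let $[n]=\{1,\dots,n\}$. The tuple $\mathbf C$ is \emph{generic} if
\begin{enumerate}
\item[(G1)] $\sum_i\mathrm{tr}\,C_{i,1}=0$, and
\item[(G2)] $\sum_i\sum_{a\in I_i}(C_{i,1})_{aa}\neq0$ for every $1\le n'<n$ and every choice of subsets $I_1,\dots,I_d\subset[n]$ of size $n'$.
\end{enumerate}
The trace of the residue is constant on $\mathcal O_i$, so without (G1) the fiber $\mu^{-1}(0)$ is empty. Condition (G2) is an irreducibility condition. If, for instance, all poles are simple and a subspace of dimension $0<n'<n$ is preserved by all residues of a point of $\mu^{-1}(0)$, then the traces of the residues on this subspace are sums as in (G2) and add up to zero. For generic $\mathbf C$ the variety $\mathcal M_n(\mathbf C)$ is smooth of dimension $\mathbf k(n^2-n)-2(n^2-1)$, provided it is nonempty.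

\subsection*{Purity}
For a complex variety $V$ the groups $H^i(V)$ and $H^i_c(V)$, always with rational coefficients, carry Deligne's mixed Hodge structures: a weight filtration $\mathrm W$ and, after complexification, a Hodge filtration $\mathrm F$. The mixed Hodge numbers are $h_c^{p,q;i}=\dim\mathrm{Gr}_{\mathrm F}^p\mathrm{Gr}^{\mathrm W}_{p+q}H^i_c(V;\mathbb C)$, and $H_c^*(V)$ is \emph{pure} if $h_c^{p,q;i}=0$ unless $p+q=i$. A mixed Hodge structure is \emph{of type $(p,p)$} if $h^{p,p}$ is its only nonzero Hodge number.

Smooth projective varieties are pure. Smooth affine varieties need not be: $H^1_c(\mathbb C^*)$ has type $(0,0)$. Purity says that no cancellation occurs in the sums $\sum_i(-1)^ih_c^{p,q;i}$, which are additive under decomposing $V$ into locally closed pieces; for a pure variety these sums determine all Betti numbers. One reason to expect purity of $\mathcal M_n(\mathbf C)$ is that each orbit $\mathcal O_i$ is an iterated affine bundle over the flag variety (Section~\ref{sec:pol}), hence pure. This is not a proof: in the example of Section~\ref{sec:example}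 the quotient is pure, while the variety of which it is a quotient is a copy of $\mathrm{SL}_2$ and is not.

If all $k_i=1$, then purity for generic $\mathbf C$ is a theorem of Hausel, Letellier and Rodriguez-Villegas, obtained from a description of $\mathcal M_n(\mathbf C)$ as a quiver variety. The conjecture posed in~\cite{Wyss} is that purity holds for all generic $\mathbf C$. We prove it.

\begin{theorem}\label{thm:conj}
For every generic $\mathbf C$ the mixed Hodge structure on $H^*_c(\mathcal M_n(\mathbf C))$ is pure.
\end{theorem}

We use the theorem of Hausel, Letellier and Rodriguez-Villegas only when all poles are simple. In the remaining case we give a complete proof of a stronger statement.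

\subsection*{Results for a pole of order at least two}
The leading coefficient of $g\cdot C_i$ is $g(0)C_{i,k_i}g(0)^{-1}$. For $a\in[n]$ let $\mathcal L_{i,a}$ be the $G$-equivariant line bundle on $\mu^{-1}(0)$ whose fiber at $(B_1,\dots,B_d)$ is the eigenline of the leading coefficient of $B_i$ for the eigenvalue $(C_{i,k_i})_{aa}$. The scalars act trivially on $\mathcal L_{i,a}\otimes\mathcal L_{1,1}^{-1}$, and in the situation of the next theorem $\mu^{-1}(0)\to\mathcal M_n(\mathbf C)$ is a principal $\mathrm{PGL}_n$-bundle (Proposition~\ref{prop:quotient}). So $\mathcal L_{i,a}\otimes\mathcal L_{1,1}^{-1}$ descends to a line bundle on $\mathcal M_n(\mathbf C)$, denoted in the same way.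

\begin{theorem}\label{thm:A}
Let $\mathbf C$ be generic with some $k_i\ge2$, and number the poles so that $k_1\ge2$. If $\mathcal M=\mathcal M_n(\mathbf C)$ is nonempty, then $\mathcal M$ is irreducible, $H^{\mathrm{odd}}(\mathcal M)=0$, and $H^{2p}(\mathcal M)$ is of type $(p,p)$ for all $p$. Hence $h_c^{p,q;i}(\mathcal M)=0$ unless $p=q$ and $i=2p$; in particular $H_c^*(\mathcal M)$ is pure. The ring $H^*(\mathcal M)$ is generated by the first Chern classes of the line bundles $\mathcal L_{i,a}\otimes\mathcal L_{1,1}^{-1}$.
\end{theorem}

\begin{theorem}\label{thm:B}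
Let $\mathbf C$ be generic with some $k_i\ge2$. Then $\mathcal M_n(\mathbf C)\neq\emptyset$ if and only if $\mathbf k\ge3$. With $w=\mathbf k/2-1$ and $[m]!=\prod_{a=1}^m\frac{1-q^a}{1-q}$,
\[
\sum_p\dim H^{2p}(\mathcal M_n(\mathbf C))\,q^p=(1-q)\,q^{wn^2}(n!)^d\,[x^n]\log\sum_{m\ge0}\frac{q^{-wm^2}([m]!)^d}{(m!)^d\prod_{a=1}^m(1-q^a)}\,x^m ,
\]
where $[x^n]$ denotes the coefficient of $x^n$ of a series in $\mathbb Q((q^{1/2}))[[x]]$.
\end{theorem}

For purity the leading coefficients need not have distinct eigenvalues.

\begin{theorem}\label{thm:C}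
Let $C_i=\mathrm{diag}(\gamma_{i,1},\dots,\gamma_{i,n})\in\mathfrak g_{k_i}^*$, $1\le i\le d$, be arbitrary diagonal polar parts satisfying \textup{(G1)} and \textup{(G2)}. Let $m^{(i)}_{ab}\in\{0,\dots,k_i\}$ be the pole order of $\gamma_{i,a}-\gamma_{i,b}$ \textup{(}equal to $0$ if $\gamma_{i,a}=\gamma_{i,b}$\textup{)}, and assume that $m^{(1)}_{ab}\ge2$ for all $a\ne b$. Put $\mathcal O_i=G_{k_i}\cdot C_i$ and $\mathcal M=\mu^{-1}(0)/\!\!/\mathrm{PGL}_n$, with $\mu(B)=\sum_i\mathrm{Res}\,B_i$ on $\prod_i\mathcal O_i$. If $\mathcal M\neq\emptyset$, then $\mathcal M$ is smooth, affine and irreducible of dimension $D=\sum_i\dim\mathcal O_i-2(n^2-1)$, $H^{\mathrm{odd}}(\mathcal M)=0$, and $H^{2p}(\mathcal M)$ is of type $(p,p)$. So $H^*_c(\mathcal M)$ is pure.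
\end{theorem}

We speak of the \emph{regular case} when all leading coefficients have $n$ distinct eigenvalues; then $m^{(i)}_{ab}=k_i$ for $a\neq b$. Apart from the statement on generators, Theorem~\ref{thm:A} is the regular case of Theorem~\ref{thm:C}, and Sections~\ref{sec:pol}--\ref{sec:purity} are written in the generality of Theorem~\ref{thm:C}.

\subsection*{The method}
Each orbit $\mathcal O_i$ is an affine bundle over a homogeneous space $X_i$ of half its dimension, and on the fibers the equation $\mu=0$ is an inhomogeneous linear system. The pole of order at least two reduces the group $G$ to the diagonal torus $T$, acting on a smooth slice $W\subset\prod_iX_i$. Genericity makes the linear system solvable exactly over the open set $U\subset W$ where the stabilizer in $T$ consists of scalars, so that $H^*(\mathcal M)$ is read off from $H_T^*(U)$. Finally, $H_T^*(W)$ is the equivariant cohomology of a product of flag varieties, and it surjects onto $H_T^*(U)$. Counting the strata of $W\setminus U$ gives Theorem~\ref{thm:B}.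

Throughout, varieties are over $\mathbb C$; $\mathfrak t\subset\mathfrak b\subset\mathfrak g$ are the diagonal and the upper triangular matrices, $T=\mathfrak t\cap G$, and $e_I=\sum_{a\in I}E_{aa}$ for $I\subset[n]$.

\section{Rank two with one pole of order four}\label{sec:example}

Let $n=2$, $d=1$, $k_1=4$. The expected dimension is $4\cdot2-2\cdot3=2$. The scalar part of $C=C_1$ is fixed by the coadjoint action and has residue zero by (G1), so we may subtract it and assume
\[
C=\mathrm{diag}(\theta,-\theta),\qquad\theta=\theta_4z^{-4}+\theta_3z^{-3}+\theta_2z^{-2}+\theta_1z^{-1}.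
\]
Regularity of the leading coefficient means $\theta_4\ne0$, and (G2) means $\theta_1\neq0$.

\emph{The orbit.} Multiplication by $z^4$ identifies $\mathfrak g_4^*$ with $\mathfrak g_4$ and the coadjoint action with conjugation. Put $\hat B=z^4B$ and $\hat\theta=z^4\theta$, a unit of $R_4$. Then $B\in\mathcal O$ if and only if $\mathrm{tr}\,\hat B=0$ and $\det\hat B=-\hat\theta^2$. Indeed, these equations give $\hat B^2=\hat\theta^2$, so $\frac12(1\pm\hat\theta^{-1}\hat B)$ are complementary idempotents of trace $1$. Their images are free $R_4$-modules of rank one, on which $\hat B$ acts by $\pm\hat\theta$.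

\emph{Reduction to the torus.} Every $G$-orbit in $\mu^{-1}(0)$ meets the set $Y$ of points with leading coefficient $\mathrm{diag}(\theta_4,-\theta_4)$, and it does so in a single $T$-orbit. A point of $Y$ has residue zero, so it has the form
\[
B=\begin{pmatrix}a&b\\ b'&-a\end{pmatrix},\quad a=\theta_4z^{-4}+a_3z^{-3}+a_2z^{-2},\quad b=b_3z^{-3}+b_2z^{-2},\quad b'=b_3'z^{-3}+b_2'z^{-2}.
\]
The determinant condition says that $a^2+bb'$ and $\theta^2$ agree in degrees $-8,\dots,-5$:
\[
2\theta_4a_3=2\theta_4\theta_3,\quad2\theta_4a_2+a_3^2+b_3b_3'=2\theta_4\theta_2+\theta_3^2,\quad2a_3a_2+b_3b_2'+b_2b_3'=2\theta_4\theta_1+2\theta_3\theta_2 .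
\]
The first two equations determine $a_3=\theta_3$ and $a_2=\theta_2-b_3b_3'/(2\theta_4)$. With $\tilde b_2=b_2-(\theta_3/\theta_4)b_3$ the third becomes
\begin{equation}\label{eq:quadric}
b_3\,b_2'+b_3'\,\tilde b_2=2\theta_4\theta_1 .
\end{equation}
So $Y$ is a quadric in $\mathbb C^4$. The torus acts through $s=t_1/t_2\in\mathbb C^*$, with weight $1$ on $b_3,\tilde b_2$ and weight $-1$ on $b_3',b_2'$.

\emph{The affine bundle.} Project $Y$ to the plane $W=\mathbb C^2$ with coordinates $(b_3,b_3')$. For fixed $(b_3,b_3')$ equation~\eqref{eq:quadric} is an inhomogeneous linear equation. Over $U=\mathbb C^2\setminus0$ its solutions form an affine line. Over the origin, the only point of $W$ with nontrivial stabilizer in $\mathbb C^*$, there is no solution, precisely because $\theta_1\ne0$. Thus $\mathbb C^*$ acts freely on $Y$, $\mathcal M=Y/\mathbb C^*$, and $H^*(\mathcal M)=H^*_{\mathbb C^*}(Y)=H^*_{\mathbb C^*}(U)$. Equivariant cohomology is needed here because $U/\mathbb C^*$ is not separated: the orbits $b_3b_3'=\epsilon$ converge to both punctured axes.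

\emph{Removing the origin.} We have $H^*_{\mathbb C^*}(W)=H^*_{\mathbb C^*}(\{0\})=\mathbb Q[y]$ with $\deg y=2$. In the Gysin sequence
\[
\cdots\to H^{i-4}_{\mathbb C^*}(\{0\})\to H^i_{\mathbb C^*}(W)\to H^i_{\mathbb C^*}(U)\to H^{i-3}_{\mathbb C^*}(\{0\})\to\cdots
\]
the first map is multiplication by the Euler class $y\cdot(-y)$ of the normal space. It is injective because both weights are nonzero, so $H^*(\mathcal M)=\mathbb Q[y]/(y^2)$, generated by the Chern class of an algebraic line bundle.

\emph{A direct check.} Equation~\eqref{eq:quadric} prescribes the nonzero determinant of the matrix with rows $(b_3,-\tilde b_2)$ and $(b_3',b_2')$, and $s$ scales the two rows inversely. Recording the lines spanned by the rows identifies $\mathcal M$ with the complement of the diagonal in $\mathbb P^1\times\mathbb P^1$, an affine line bundle over $\mathbb P^1$, which is pure. By contrast $Y\cong\mathrm{SL}_2$ has $H^3(Y)=H^3(\mathbb C^2\setminus0)$ of type $(2,2)$, so $H^3_c(Y)$ has type $(1,1)$ and $Y$ is not pure.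

The general proof has the same steps. The main point is to find the projection $Y\to W$ without coordinates.

\section{Polarizations of the orbits}\label{sec:pol}

We use four standard facts on linear algebraic groups over $\mathbb C$.
\begin{enumerate}
\item[(F1)] If $H$ acts on a variety, the orbit of $v$ is isomorphic to $H/\mathrm{Stab}(v)$; so an equivariant bijection of homogeneous spaces is an isomorphism.
\item[(F2)] (Kostant--Rosenlicht) Orbits of a unipotent group on an affine variety are closed.
\item[(F3)] If $K'\subset K$ are unipotent groups, $K/K'$ is an affine space. (A proper subalgebra of a nilpotent Lie algebra differs from its normalizer, so there is a chain $K'=K_0\subset\dots\subset K_r=K$ with $K_j$ normal in $K_{j+1}$ and quotient $\mathbb G_a$. Each $K/K_j\to K/K_{j+1}$ is a principal $\mathbb G_a$-bundle, and such a bundle over an affine base is trivial.)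
\item[(F4)] Let $H\subset G$ be a group of block diagonal or of block upper triangular matrices. Then $G\to G/H$ has Zariski local sections: $G/H$ parametrizes direct sum decompositions or flags of $\mathbb C^n$, and a section is an adapted local frame of the tautological bundles. If $\rho\colon V\to G/H$ is $G$-equivariant with fiber $V_0$ over $eH$, then $(g,v)\mapsto(g,gv)$ is an isomorphism $G\times V_0\cong G\times_{G/H}V$. So $G\times V_0\to V$ is a Zariski locally trivial principal $H$-bundle, $\rho$ is Zariski locally trivial with fiber $V_0$, and $V$ is smooth if and only if $V_0$ is.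
\end{enumerate}

Fix one pole and drop the index $i$: $C=\mathrm{diag}(\gamma_1,\dots,\gamma_n)\in\mathfrak g_k^*$, and $m_{ab}$ is the pole order of $\gamma_a-\gamma_b$. We look for a subalgebra $P\subset\mathfrak g_k$ on which the form $\langle C,[\xi,\eta]\rangle$ vanishes and whose codimension is $\frac12\dim\mathcal O$; then $\mathcal O$ will fiber over $G_k/P^\times$ with fiber $C+P^\perp$. The form pairs $z^sE_{ab}$ with $z^tE_{ba}$ through the residue of $(\gamma_a-\gamma_b)z^{s+t}$, which vanishes when $s+t\ge m_{ab}$. So we ask that the $(a,b)$ entry of an element of $P$ be divisible by $z^{s_{ab}}$, where $s_{ab}+s_{ba}=m_{ab}$. In the regular case one could take $s_{ab}=0$ for $a<b$, that is, the upper triangular matrices over $R_k$; but then $P$ reduces modulo $z$ to $\mathfrak b$. We want the reduction to be as small as possible, since it bounds the stabilizers in $G$, and therefore split $m_{ab}$ as evenly as possible.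

When $m_{ab}$ is odd this requires an order on the indices, which must be compatible with the $m_{ab}$ for $P$ to be closed under products. Since $m_{ac}\le\max(m_{ab},m_{bc})$, the relations $m_{ab}\le s$ for $s=0,\dots,k$ are nested equivalence relations on $[n]$. Order the classes of the coarsest nontrivial relation arbitrarily, then the classes of the next relation inside each of them, and so on: after the resulting permutation of the diagonal entries of $C$, all classes are intervals. Such a permutation is conjugation by an element of $G$, so it does not change $\mathcal O$; it does not affect (G1) or (G2), since the subsets $I_i$ are chosen independently. In the regular case no permutation is needed. Put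
\[
s_{ab}=\lfloor m_{ab}/2\rfloor\ \ (a<b),\qquad s_{ab}=\lceil m_{ab}/2\rceil\ \ (a>b),\qquad s_{aa}=0,
\]
\[
P=\{\xi\in\mathfrak g_k:\ \xi_{ab}\in z^{s_{ab}}R_k\ \text{for all }a,b\}.
\]
Let $\mathfrak l\supset\mathfrak t$ and $\mathfrak q$ be the constant block diagonal and block upper triangular matrices whose blocks are the classes of the relation $m_{ab}=0$, and let $L\subset Q$ be their groups of units. In the regular case $\mathfrak l=\mathfrak t$, $\mathfrak q=\mathfrak b$, and $G/Q$ is the variety $\mathrm{Fl}_n$ of full flags; moreover $P=\mathfrak b$ for $k=1$, $P=\mathfrak t+z\mathfrak g$ for $k=2$, and $P=\mathfrak t+z\mathfrak b+z^2\mathfrak g$ for $k=3$. Let $G_k^1$ be the kernel of $G_k\to G$, a unipotent group.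

\begin{lemma}\label{lem:pol}
$P$ is a unital associative subalgebra of $\mathfrak g_k$ containing $\mathfrak l$, and $P^\times=P\cap G_k$. Moreover:
\begin{enumerate}
\item[(a)] $\langle C,\xi\eta\rangle=\langle C,\eta\xi\rangle$ for $\xi,\eta\in P$; hence $\langle C,p\xi p^{-1}\rangle=\langle C,\xi\rangle$ for $p\in P^\times$, $\xi\in P$.
\item[(b)] The reduction of $P$ modulo $z$ lies in $\mathfrak q$; it equals $\mathfrak t$ if $m_{ab}\ge2$ for all $a\ne b$. The map $\pi\colon P\to\mathfrak l$ sending $\xi$ to the block diagonal part of $\xi(0)$ is an algebra homomorphism with $\pi|_{\mathfrak l}=\mathrm{id}$ and nilpotent kernel $\mathfrak n$, and $P^\times=(1+\mathfrak n)L$.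
\item[(c)] If $f_1,\dots,f_r\in P$ are orthogonal idempotents with sum $1$, there is $u\in1+\mathfrak n$ with $uf_ju^{-1}=\pi(f_j)$ for all $j$. Every idempotent of $P$ is $P^\times$-conjugate to some $e_I$.
\item[(d)] $\mathrm{Stab}_{G_k}(C)=\{g\in G_k:g_{ab}\in z^{m_{ab}}R_k\text{ for }a\ne b\}\subset P^\times$, and $P^\times$ acts transitively on $C+P^\perp$. Also $\dim\mathcal O=\sum_{a\neq b}m_{ab}$ and $\dim\mathfrak g_k/P=\frac12\dim\mathcal O$.
\item[(e)] Reduction modulo $z$ induces a Zariski locally trivial map $G_k/P^\times\to G/Q$ whose fibers are affine spaces. If $m_{ab}\ge2$ for all $a\neq b$, it induces a map $G_k/P^\times\to G/T$ whose fiber over $eT$ is an affine space.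
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Subalgebra.} Since $(\xi\eta)_{ac}=\sum_b\xi_{ab}\eta_{bc}$, we need $s_{ac}\le s_{ab}+s_{bc}$. If $a=c$ the left side is $0$, and if $b\in\{a,c\}$ there is equality. Let $a,b,c$ be distinct and let $m$ be the maximum of $m_{ab},m_{bc},m_{ac}$; at least two of the three equal $m$.
\begin{itemize}
\item If $m_{ac}<m$, then $m_{ab}=m_{bc}=m$ and $s_{ab}+s_{bc}\ge2\lfloor m/2\rfloor\ge m-1\ge m_{ac}\ge s_{ac}$.
\item If all three equal $m$ and $a<c$, then $s_{ac}=\lfloor m/2\rfloor\le s_{ab}$. If $a>c$, then $a>b$ or $b>c$, so one of $s_{ab},s_{bc}$ equals $\lceil m/2\rceil=s_{ac}$.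
\item If $m_{ac}=m_{ab}=m>m_{bc}$, the class of $b$ for the relation of level $s=m_{bc}$ is an interval that contains $c$ and not $a$. So $b$ and $c$ lie on the same side of $a$, and $s_{ac}=s_{ab}$.
\item If $m_{ac}=m_{bc}=m>m_{ab}$, the class of $a$ for the relation of level $s=m_{ab}$ is an interval that contains $b$ and not $c$. So $a$ and $b$ lie on the same side of $c$, and $s_{ac}=s_{bc}$.
\end{itemize}
We have $\mathfrak l\subset P$ because $s_{ab}=0$ when $m_{ab}=0$. If $p\in P\cap G_k$, multiplication by $p$ is injective on the finite-dimensional space $P$, hence surjective, so $p^{-1}\in P$.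

(a) We have $\mathrm{tr}\,C(\xi\eta-\eta\xi)=\sum_{a,b}(\gamma_a-\gamma_b)\xi_{ab}\eta_{ba}$, and the $(a,b)$ term has pole order at most $m_{ab}-s_{ab}-s_{ba}=0$, so it has no residue. The second claim is the first for the pair $p\xi$, $p^{-1}$.

(b) If $a>b$ and $m_{ab}>0$, then $s_{ab}\ge1$, so $\xi(0)\in\mathfrak q$ for $\xi\in P$. If all $m_{ab}\ge2$, then $s_{ab}\ge1$ for all $a\ne b$, so $\xi(0)\in\mathfrak t$. Taking the block diagonal part is an algebra homomorphism $\mathfrak q\to\mathfrak l$, so $\pi$ is a homomorphism. Elements of $\mathfrak n$ reduce to strictly block upper triangular matrices, so $\mathfrak n^n\subset z\mathfrak g_k$ and $\mathfrak n^{nk}=0$. If $p\in P^\times$, then $\pi(p)\in L$ and $p\,\pi(p)^{-1}\in1+\mathfrak n$.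

(c) Let $\bar f_j=\pi(f_j)\in\mathfrak l\subset P$; these are again orthogonal idempotents with sum $1$. Put $u=\sum_j\bar f_jf_j$. Then $\pi(u)=\sum_j\bar f_j=1$, so $u\in1+\mathfrak n$, and $uf_j=\bar f_jf_j=\bar f_ju$. For a single idempotent $f$ apply this to $(f,1-f)$, and note that $\pi(f)$ is an idempotent of the product of matrix algebras $\mathfrak l$, hence $L$-conjugate to some $e_I$.

(d) An element $g$ fixes $C$ if and only if $gC-Cg$ has no polar part, that is, if and only if no $(\gamma_a-\gamma_b)g_{ab}$ has a pole. This gives the stabilizer and $\dim\mathcal O$, and the inclusion in $P^\times$ follows from $s_{ab}\le m_{ab}$. Next, $\dim P^\perp=\dim\mathfrak g_k/P=\sum_{a\ne b}s_{ab}=\sum_{a<b}m_{ab}=\frac12\dim\mathcal O$. By (a), $P^\times\cdot C\subset C+P^\perp$, and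
\[
\dim P^\times\cdot C=\dim P-\dim\mathrm{Stab}(C)=\sum_{a\ne b}(m_{ab}-s_{ab})=\sum_{a<b}m_{ab}=\dim P^\perp .
\]
Since $L$ fixes $C$, we have $P^\times\cdot C=(1+\mathfrak n)\cdot C$, which is closed by (F2). A closed subset of full dimension of the affine space $C+P^\perp$ is the whole space.

(e) The map to $G/Q$ is well defined by (b) and locally trivial by (F4). Its fiber over $eQ$ is $\tilde Q/P^\times$, where $\tilde Q$ is the preimage of $Q$ in $G_k$. Let $K\subset\tilde Q$ be the preimage of the unipotent radical of $Q$, a unipotent group with $\tilde Q=KL$. As $L\subset P^\times$, the group $K$ acts transitively on $\tilde Q/P^\times$, and $K\cap P^\times=1+\mathfrak n$; so the fiber is $K/(1+\mathfrak n)$, an affine space by (F3). If all $m_{ab}\ge2$, then $P^\times$ reduces to $T$, so the map to $G/T$ is defined. Its fiber over $eT$ is $G_k^1T/P^\times$, on which $G_k^1$ acts transitively because $T\subset P^\times$; apply (F3) again.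
\end{proof}

Let $X=G_k/P^\times$, for the moment still for one pole. For $x=gP^\times$ put $P_x=gPg^{-1}$ and define $\chi_x\in P_x^*$ by $\chi_x(g\xi g^{-1})=\langle C,\xi\rangle$; this does not depend on $g$ by Lemma~\ref{lem:pol}(a). The $P_x$ form a subbundle of the trivial bundle $X\times\mathfrak g_k$, namely the quotient of $G_k\times P$ by $P^\times$, and $\chi$ is a section of its dual, because $(g,\xi)\mapsto\langle C,\xi\rangle$ is a $P^\times$-invariant function on $G_k\times P$.

\begin{lemma}\label{lem:orbit}
The map $(x,B)\mapsto B$ is a $G_k$-equivariant isomorphism from the closed subscheme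
\[
\tilde{\mathcal O}=\{(x,B)\in X\times\mathfrak g_k^*:\ B|_{P_x}=\chi_x\}
\]
onto $\mathcal O$; its inverse sends $g\cdot C$ to $(gP^\times,g\cdot C)$. Moreover $\mathcal O$ is affine.
\end{lemma}

\begin{proof}
The restriction maps $\mathfrak g_k^*\to P_x^*$ are surjective, so $\tilde{\mathcal O}$ is an affine bundle over $X$, in particular a smooth variety. It is $G_k$-stable, and its fiber over the base point is $C+P^\perp$. By Lemma~\ref{lem:pol}(d), $G_k$ acts transitively on $\tilde{\mathcal O}$, and the stabilizer of $(P^\times,C)$ is $P^\times\cap\mathrm{Stab}(C)=\mathrm{Stab}(C)$. Now use (F1).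

By Lemma~\ref{lem:pol}(d), $\mathrm{Stab}(C)$ reduces modulo $z$ to $L$. So $g\cdot C\mapsto g(0)L$ is a $G$-equivariant morphism $\mathcal O\to G/L$, locally trivial by (F4), with fiber $G_k^1L\cdot C=G_k^1\cdot C$. This fiber is closed in $\mathfrak g_k^*$ by (F2), hence affine, so the morphism is affine. Finally $G/L$ is the conjugacy class of a diagonal matrix with centralizer $L$; it is cut out in $\mathfrak g$ by the characteristic and minimal polynomials, hence affine.
\end{proof}

The fiber of $\mathcal O\to X$ over $x$ is a translate of $P_x^\perp=(\mathfrak g_k/P_x)^*=T_x^*X$: the orbit is a twisted cotangent bundle of $X$. In the example of Section~\ref{sec:example}, $P$ consists of the matrices with off-diagonal entries divisible by $z^2$. The fiber of $X\to G/T$ over $eT$ is the plane of classes of $g=1+z(uE_{12}+vE_{21})$, and the off-diagonal $z^{-3}$-coefficients of $g\cdot C$ are $(b_3,b_3')=(-2\theta_4u,2\theta_4v)$. So the projection used there is the projection $\mathcal O\to X$.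

\section{The zero fiber as an affine bundle}\label{sec:bundle}

Return to the setting of Theorem~\ref{thm:C}. Let $P_i,\pi_i,Q_i,X_i$ be the objects of Section~\ref{sec:pol} for $C_i$, and let $X=\prod_iX_i$. Lemma~\ref{lem:orbit} gives a $G$-equivariant projection $\mu^{-1}(0)\to X$. For $x=(x_i)_i\in X$ put
\[
\mathfrak a_x=\{\xi\in\mathfrak g:\ \xi\in P_{x_i}\text{ for all }i\}.
\]
This is a unital associative subalgebra of $\mathfrak g$. An element $g\in G$ fixes $x_i$ if and only if $g\in P_{x_i}$, so $\mathrm{Stab}_G(x)=\mathfrak a_x\cap G$. The next lemma shows that $\mathfrak a_x$ also controls the fiber over $x$; it does not use the hypothesis on the first pole.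

\begin{lemma}\label{lem:linear}
Let $x\in X$. The fiber of $\mu^{-1}(0)\to X$ over $x$ is nonempty if and only if $\sum_i\chi_{x_i}$ vanishes on $\mathfrak a_x$, and then it is an affine space of dimension $\frac12\sum_i\dim\mathcal O_i-n^2+\dim\mathfrak a_x$. It is nonempty if $\mathfrak a_x=\mathbb C\cdot1$, and it is empty if $\mathfrak a_x$ contains an idempotent other than $0$ and $1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:orbit}, $\mu^{-1}(0)$ is the closed subscheme of $X\times\prod_i\mathfrak g_{k_i}^*$ defined by the linear system $\Phi_x(B)=v_x$, where $v_x=((\chi_{x_i})_i,0)$ and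
\[
\Phi_x\colon\bigoplus_i\mathfrak g_{k_i}^*\to\bigoplus_iP_{x_i}^*\oplus\mathfrak g^*,\qquad(B_i)_i\mapsto\Big((B_i|_{P_{x_i}})_i,\ \sum_iB_i|_{\mathfrak g}\Big).
\]
The transpose of $\Phi_x$ is $((\eta_i)_i,\xi)\mapsto(\eta_i+\xi)_i$, with kernel $\{((-\xi)_i,\xi):\xi\in\mathfrak a_x\}$. The system is solvable if and only if $v_x$ annihilates this kernel, which is the stated condition. The rank of $\Phi_x$ is $\sum_i\dim P_i+n^2-\dim\mathfrak a_x$, so $\dim\ker\Phi_x=\sum_i\dim\mathfrak g_{k_i}/P_i-n^2+\dim\mathfrak a_x$; use Lemma~\ref{lem:pol}(d).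

Let $x_i=g_iP_i^\times$ and let $e\in\mathfrak a_x$ be an idempotent of rank $n'$. By Lemma~\ref{lem:pol}(c) the idempotent $g_i^{-1}eg_i\in P_i$ is $P_i^\times$-conjugate to some $e_{I_i}$, and $|I_i|=\mathrm{tr}\,e=n'$. By Lemma~\ref{lem:pol}(a),
\[
\sum_i\chi_{x_i}(e)=\sum_i\langle C_i,e_{I_i}\rangle=\sum_i\sum_{a\in I_i}(C_{i,1})_{aa}.
\]
For $e=1$ this is zero by (G1), which settles the case $\mathfrak a_x=\mathbb C\cdot1$. For $0<n'<n$ it is nonzero by (G2).
\end{proof}

The lemma leaves open the points at which $\mathfrak a_x$ is larger than the scalars but has no nontrivial idempotent. The hypothesis $m^{(1)}_{ab}\ge2$ excludes them. By Lemma~\ref{lem:pol}(e) there is a $G$-equivariant morphism $X\to G/T$, $x\mapsto g_1(0)T$. Let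
\[
W=W_1\times X_2\times\dots\times X_d,\qquad W_1=\{g_1P_1^\times:\ g_1(0)\in T\},
\]
be its fiber over $eT$. Since $W_1$ is an affine space, $W$ is a smooth irreducible $T$-variety of dimension $\dim X-(n^2-n)$. Let $x\in W$ and $\xi\in\mathfrak a_x$. Then $g_1^{-1}\xi g_1\in P_1$ reduces to $g_1(0)^{-1}\xi g_1(0)\in\mathfrak t$ by Lemma~\ref{lem:pol}(b), so $\xi\in\mathfrak t$. Thus $\mathfrak a_x$ is a unital subalgebra of $\mathfrak t=\mathbb C^n$. Such a subalgebra is reduced, hence spanned by its minimal idempotents, so
\[
\mathfrak a_x=\mathfrak t_\lambda:=\mathrm{span}(e_J:J\in\lambda)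
\]
for a unique set partition $\lambda=\lambda(x)$ of $[n]$. The stabilizer of $x$ is the torus $T_\lambda=\mathfrak t_\lambda\cap G$ of diagonal matrices whose entries are constant on the blocks of $\lambda$, and $\lambda(tx)=\lambda(x)$ for $t\in T$ because $\mathfrak a_{tx}=t\mathfrak a_xt^{-1}$. Let
\[
U=\{x\in W:\ \mathfrak a_x=\mathbb C\cdot1\},
\]
and let $Y\subset\mu^{-1}(0)$ be the preimage of $W$, a $T$-stable closed subscheme. The set $U$ is $T$-stable, and it is open, because $\mathfrak a_x$ is the kernel at $x$ of the map of vector bundles $\mathfrak g\to\bigoplus_i\mathfrak g_{k_i}/P_{x_i}$ and always contains $1$.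

\begin{proposition}\label{prop:affine}
The projection $Y\to W$ has image $U$, and $Y\to U$ is a $T$-equivariant Zariski locally trivial bundle whose fibers are affine spaces of dimension $\frac12\sum_i\dim\mathcal O_i-(n^2-1)$. In particular $Y$ is smooth.
\end{proposition}

\begin{proof}
If $x\in W\setminus U$, then $\lambda(x)$ has at least two blocks and $e_J\in\mathfrak a_x$ for a block $J$; so the image is $U$ by Lemma~\ref{lem:linear}. On $U$ the map of vector bundles $\Phi$ has constant rank, so its kernel and image are subbundles, and $v$ is a section of $\mathrm{im}\,\Phi$ because it lies in it at every point of the reduced variety $U$. Over an affine open subset of $U$ the surjection onto $\mathrm{im}\,\Phi$ splits. This gives a section $B^0$ with $\Phi(B^0)=v$, and translation by $B^0$ identifies $Y$ with $\ker\Phi$ there.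
\end{proof}

\begin{remark}\label{rem:simple}
With simple poles only, Proposition~\ref{prop:affine} has no analogue on $X$. Take $n=3$, $d=4$, all $k_i=1$, regular case, so that $X=\mathrm{Fl}_3^4$ and $\mathfrak a_x$ consists of the matrices preserving four flags. With $v_1,v_2,v_3$ the standard basis, take the flags $\langle v_2\rangle\subset\langle v_1,v_2\rangle$, $\langle v_1+v_2\rangle\subset\langle v_1,v_2\rangle$, $\langle v_1\rangle\subset\langle v_1,v_3\rangle$, $\langle v_1\rangle\subset\langle v_1,v_2+v_3\rangle$. A matrix $\xi$ preserving them is a scalar $\alpha$ on $\langle v_1,v_2\rangle$, satisfies $\xi v_3=\beta v_3+\delta v_1$, and the last plane forces $\alpha=\beta$. So $\mathfrak a_x=\mathbb C\cdot1\oplus\mathbb CE_{13}$. Each $\chi_{x_i}$ vanishes on the nilpotent $E_{13}$, since a nilpotent upper triangular matrix has zero diagonal. By Lemma~\ref{lem:linear} the fiber over $x$ is nonempty, and its dimension is one more than at a point with scalar stabilizer.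
\end{remark}

It remains to pass to the quotient. Let $T'=\{t\in T:t_1=1\}$, so that $T=\mathbb C^*\times T'$, with $\mathbb C^*$ the scalars and $t\mapsto t_1$ the projection to them.

\begin{lemma}\label{lem:torus}
Let a torus $H$ act with trivial stabilizers on an affine variety $V$. Then $V\to V/\!\!/H$ is a Zariski locally trivial principal $H$-bundle.
\end{lemma}

\begin{proof}
The boundary of an orbit consists of orbits of smaller dimension, so all orbits are closed. Fix $v\in V$; then $Hv\cong H$ by (F1), and the restriction $\mathbb C[V]\to\mathbb C[Hv]$ is surjective and compatible with the decompositions into weight spaces. Let $\psi_1,\dots,\psi_r$ be a basis of the characters of $H$. Lifting $\psi_j^{\pm1}$ gives functions $f_j,f_j'$ on $V$ with $f_j(hv')=\psi_j(h)f_j(v')$ and $f'_j(hv')=\psi_j(h)^{-1}f'_j(v')$ for all $h,v'$, and $f_j(v)=f'_j(v)=1$. The function $\phi=\prod_jf_jf_j'$ is invariant with $\phi(v)=1$. On $V_\phi=\{\phi\ne0\}$ the map $f=(f_1,\dots,f_r)\colon V_\phi\to(\mathbb C^*)^r\cong H$ is equivariant, so $H\times f^{-1}(1)\cong V_\phi$, and $f^{-1}(1)=\mathrm{Spec}\,\mathbb C[V_\phi]^H$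 is the open subset $\{\phi\neq0\}$ of $V/\!\!/H$. These open subsets cover $V/\!\!/H$.
\end{proof}

\begin{proposition}\label{prop:quotient}
We have $\mathcal M=Y/\!\!/T'$, and $Y\to\mathcal M$ and $\mu^{-1}(0)\to\mathcal M$ are Zariski locally trivial principal bundles with groups $T'$ and $\mathrm{PGL}_n$. The variety $\mathcal M$ is nonempty if and only if $U$ is, and then it is smooth, affine and irreducible of dimension $D$.
\end{proposition}

\begin{proof}
By (F4) for $\mu^{-1}(0)\to X\to G/T$, the map $G\times Y\to\mu^{-1}(0)$ is a principal $T$-bundle and $\mu^{-1}(0)$ is smooth. Functions on $\mu^{-1}(0)$ are the $T$-invariant functions on $G\times Y$, so $\mathbb C[\mu^{-1}(0)]^G=\mathbb C[Y]^T=\mathbb C[Y]^{T'}$. The variety $Y$ is closed in $\prod_i\mathcal O_i$, hence affine by Lemma~\ref{lem:orbit}, and $T'$ acts on it with trivial stabilizers since it does so on $U$. By Lemma~\ref{lem:torus}, over small open sets $\mathcal M'\subset\mathcal M$ we have $Y\cong T'\times\mathcal M'$, hence $\mu^{-1}(0)\cong(G\times T'\times\mathcal M')/T=\mathrm{PGL}_n\times\mathcal M'$.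 If $U\neq\emptyset$, then $U$ and $Y$ are smooth and irreducible, hence so is $\mathcal M$. Since $\dim X=\frac12\sum_i\dim\mathcal O_i$,
\[
\dim\mathcal M=\dim U+\tfrac12\textstyle\sum_i\dim\mathcal O_i-(n^2-1)-(n-1)=\sum_i\dim\mathcal O_i-(n^2-n)-(n^2-1)-(n-1),
\]
which is $D$.
\end{proof}

\section{The stratification by stabilizers}\label{sec:strata}

The cohomology of $\mathcal M$ is now governed by the $T$-action on $U$. The open set $U$ has no simple description, whereas $W$ does. In this section we show that $H_T^*(W)\to H_T^*(U)$ is surjective. Only the algebras $P_i$ enter, not the $C_i$.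

\subsection*{Equivariant cohomology}
For a torus $H$ let $\mathrm EH\to\mathrm BH$ be a principal $H$-bundle with contractible total space. For spaces $V,E$ with $H$-action write $V\times_HE=(V\times E)/H$. The Borel equivariant cohomology is $H^*_H(V)=H^*(V\times_H\mathrm EH)$. An equivariant vector bundle $\mathcal E$ on $V$ gives the vector bundle $\mathcal E\times_H\mathrm EH$, whose Chern classes are the equivariant Chern classes of $\mathcal E$. A character $\psi$ of $H$ is an equivariant line bundle on a point; $\psi\mapsto c_1(\psi)$ is additive, and $H^*(\mathrm BH)$ is the polynomial ring on the classes $c_1(\psi_j)$ of a basis of characters. In particular $c_1(\psi)\ne0$ for a nontrivial character. If $T=H\times H'$ and $H$ acts trivially on $V$, the choice $\mathrm ET=\mathrm EH\times\mathrm EH'$ gives $V\times_T\mathrm ET=\mathrm BH\times(V\times_{H'}\mathrm EH')$ and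
\begin{equation}\label{eq:kunneth}
H^*_T(V)=H^*(\mathrm BH)\otimes H^*_{H'}(V).
\end{equation}

To use Hodge theory we approximate by varieties. Let $E_N=(\mathbb C^N\setminus0)^n$, with $T$ scaling the factors. Then $E_N\to(\mathbb P^{N-1})^n$ is a Zariski locally trivial principal $T$-bundle, so for a $T$-variety $V$ the quotient $V_N=V\times_TE_N$ is a variety, locally the product of $V$ with an open subset of $(\mathbb P^{N-1})^n$. In the diagram
\[
V_N\longleftarrow V\times_T(E_N\times\mathrm ET)\longrightarrow V\times_T\mathrm ET
\]
the left map has contractible fibers $\mathrm ET$ and the right map has fibers $E_N\simeq(S^{2N-1})^n$, which are $(2N-2)$-connected. Hence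
\begin{equation}\label{eq:approx}
H^i_T(V)\cong H^i(V_N)\qquad\text{for }i\le2N-2 .
\end{equation}
These isomorphisms are given by pull-backs, so they respect products, equivariant morphisms, and the Chern classes of $\mathcal E\times_T\mathrm ET$ and $\mathcal E_N$. They give $H_T^i(V)$ a mixed Hodge structure, functorial for equivariant morphisms and independent of $N$, since the inclusions $V_N\subset V_{N+1}$ are morphisms of varieties compatible with~\eqref{eq:approx}.

Let $V$ be smooth and $S\subset V$ a $T$-stable smooth closed subvariety with connected components $S'$ of codimension $c_{S'}$. The Gysin sequence of $S_N\subset V_N$ reads, in degrees at most $2N-2$,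
\begin{equation}\label{eq:gysin}
\cdots\to\bigoplus_{S'}H_T^{i-2c_{S'}}(S')\to H_T^i(V)\to H_T^i(V\setminus S)\to\bigoplus_{S'}H_T^{i+1-2c_{S'}}(S')\to\cdots
\end{equation}
The Gysin map followed by restriction to $S$ is diagonal, and on $H_T^*(S')$ it is multiplication by the top Chern class of the normal bundle of $S'_N$ in $V_N$, that is, by the equivariant Euler class $e(\mathcal N_{S'})$ of the normal bundle of $S'$.

\subsection*{The strata}
Recall that the fixed locus $V^H$ of a torus $H$ on a smooth variety $V$ is closed and smooth, with $T_vV^H=(T_vV)^H$; so the normal space of $V^H$ at $v$ is a sum of nontrivial characters of $H$.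

Let $\lambda$ be a set partition of $[n]$ with $|\lambda|$ blocks. Since $T_\lambda$ spans $\mathfrak t_\lambda$, a point $x\in W$ is fixed by $T_\lambda$ if and only if $\mathfrak t_\lambda\subset\mathfrak a_x$, that is, if and only if $\lambda(x)$ refines or equals $\lambda$. Therefore
\[
W_{\le r}:=\{x\in W:|\lambda(x)|\le r\}=W\setminus\bigcup_{|\lambda|>r}W^{T_\lambda}
\]
is open and $T$-stable, with $W_{\le n}=W$ and $W_{\le1}=U$. For $|\lambda|=r$ put
\[
S_\lambda=\{x\in W:\lambda(x)=\lambda\}=W^{T_\lambda}\cap W_{\le r}.
\]
It is smooth, $T$-stable and closed in $W_{\le r}$, and $W_{\le r}\setminus W_{\le r-1}$ is the disjoint union of the $S_\lambda$ with $|\lambda|=r$.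

\begin{proposition}\label{prop:perfect}
For $2\le r\le n$ and all $i$ there is a short exact sequence
\[
0\to\bigoplus_SH_T^{i-2c_S}(S)\to H_T^i(W_{\le r})\to H_T^i(W_{\le r-1})\to0,
\]
where $S$ runs over the connected components of the $S_\lambda$ with $|\lambda|=r$, and $c_S$ is the codimension of $S$ in $W$. Consequently $H_T^*(W)\to H_T^*(U)$ is surjective.
\end{proposition}

\begin{proof}
The components $S$ are $T$-stable because $T$ is connected. By~\eqref{eq:gysin}, with $i+1\le2N-2$, it suffices to show that the Gysin maps are injective, and for this that $e(\mathcal N_S)$ is not a zero divisor in $H^*_T(S)$. The ring $H^*_T(S)$ is unknown, but the torus $T_\lambda$ fixing $S$ contributes a polynomial factor to it, in which the leading term of the Euler class can be computed.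

Let $S\subset S_\lambda$ and $T'_\lambda=\{t\in T:t_{\min J}=1\text{ for all }J\in\lambda\}$, so that $T=T_\lambda\times T'_\lambda$. By~\eqref{eq:kunneth}, $H^*_T(S)=H^*(\mathrm BT_\lambda)\otimes H^*_{T'_\lambda}(S)$. The normal bundle is the direct sum of its $T_\lambda$-weight subbundles, which are $T$-stable and have constant rank on the connected variety $S$. Write them as $\psi\otimes\mathcal N_\psi$, where the character $\psi$ of $T_\lambda$ is extended trivially to $T'_\lambda$ and $\mathcal N_\psi$, of rank $r_\psi$, has trivial $T_\lambda$-action. As $S$ is open in $W^{T_\lambda}$, only nontrivial $\psi$ occur. The Chern classes of $\mathcal N_\psi$ lie in the second tensor factor, and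
\[
e(\mathcal N_S)=\prod_\psi\sum_{j=0}^{r_\psi}c_1(\psi)^{r_\psi-j}c_j(\mathcal N_\psi)=\epsilon\otimes1+(\text{terms of lower degree in }H^*(\mathrm BT_\lambda)),
\]
with $\epsilon=\prod_\psi c_1(\psi)^{r_\psi}\ne0$. Let $\alpha\ne0$ in $H^*_T(S)$ and let $\alpha'\ne0$ be its part of highest degree in the first factor. The part of $e(\mathcal N_S)\alpha$ of highest degree in the first factor is $(\epsilon\otimes1)\alpha'$. It is nonzero, because multiplication by $\epsilon$ is injective on the polynomial ring $H^*(\mathrm BT_\lambda)$ and remains so after tensoring with a vector space.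
\end{proof}

\section{Purity and generators}\label{sec:purity}

Say that a graded mixed Hodge structure $H^*$ has \emph{property $(\ast)$} if $H^i=0$ for odd $i$ and $H^{2p}$ is of type $(p,p)$ for all $p$. We use the following facts. Pull-back along a morphism of varieties is a morphism of mixed Hodge structures. Kernels and images of such morphisms are mixed Hodge structures and Hodge numbers add in short exact sequences, so $(\ast)$ passes to the source of an injective morphism and to the target of a surjective one. On a smooth projective variety a product of $p$ first Chern classes of algebraic line bundles has type $(p,p)$. A Zariski locally trivial bundle with affine spaces as fibers induces an isomorphism on cohomology; if the bundle $V\to V'$ is $T$-equivariant, $V_N\to V'_N$ is again such a bundle, so $H_T^*(V')\cong H^*_T(V)$.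

On the $i$-th factor of $\tilde{\mathcal F}=\prod_{i=2}^d\mathrm{Fl}_n$ let $F_1\subset\dots\subset F_n$ be the tautological flag, and put $x_{i,a}=c_1(F_a/F_{a-1})\in H^2_T(\tilde{\mathcal F})$ for $i\ge2$. Let $x_{1,a}$ be the first Chern class of the character $t\mapsto t_a$.

\begin{lemma}\label{lem:flags}
$H^*_T(W)$ has property $(\ast)$. In the regular case $H_T^*(W)\cong H^*_T(\tilde{\mathcal F})$ is generated as a ring by the classes $x_{i,a}$ $(1\le i\le d,\ 1\le a\le n)$, and $\sum_p\dim H^{2p}_T(W)\,q^p=([n]!)^{d-1}/(1-q)^n$.
\end{lemma}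

\begin{proof}
Let $\mathcal F=\prod_{i\ge2}G/Q_i$ (a point if $d=1$). By Lemma~\ref{lem:pol}(e), $W\to\mathcal F$ is a $T$-equivariant locally trivial bundle of affine spaces, so $H^*_T(W)\cong H^*_T(\mathcal F)$ as mixed Hodge structures. The varieties $\mathcal F_N$ and $\tilde{\mathcal F}_N$ are fiber products of partial and of full flag bundles of the vector bundle $(\mathbb C^n)_N$ on $(\mathbb P^{N-1})^n$, so they are smooth and projective. A full flag bundle is a tower of projective bundles with fibers $\mathbb P^{n-1},\dots,\mathbb P^1$. By the Leray--Hirsch theorem, applied at each step, $H^*(\tilde{\mathcal F}_N)$ is generated over $H^*((\mathbb P^{N-1})^n)$ by the $x_{i,a}$ with $i\ge2$, and it is a free module whose generators are counted by $([n]!)^{d-1}$. The ring $H^*((\mathbb P^{N-1})^n)$ is generated by the $x_{1,a}$, and $H^*(\mathrm BT)$ has series $(1-q)^{-n}$. So $H^*_T(\tilde{\mathcal F})$ has property $(\ast)$ and the stated generators and series; in the regular case $\mathcal F=\tilde{\mathcal F}$.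

In general each $Q_i$ contains the invertible upper triangular matrices, so there is a surjective morphism $f\colon\tilde{\mathcal F}_N\to\mathcal F_N$, with all fibers of the same dimension $\delta$. If $h$ is an ample class on $\tilde{\mathcal F}_N$, then $f_*(h^\delta)$ is a positive integer $\nu$, and $f_*(h^\delta f^*\alpha)=\nu\alpha$. So $f^*$ is injective and $H^*_T(\mathcal F)$ has property $(\ast)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathcal M\ne\emptyset$. The geometric statements are in Proposition~\ref{prop:quotient}. By Lemma~\ref{lem:flags}, Proposition~\ref{prop:perfect} and Proposition~\ref{prop:affine}, the morphisms of mixed Hodge structures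
\begin{equation}\label{eq:chain}
H^*_T(W)\twoheadrightarrow H_T^*(U)\xrightarrow{\ \cong\ }H_T^*(Y)
\end{equation}
show that $H^*_T(Y)$ has property $(\ast)$. The scalars act trivially on $Y$. Since $Y\to\mathcal M$ is a principal $T'$-bundle, $Y\times_{T'}\mathrm ET'\to\mathcal M$ has contractible fibers. So~\eqref{eq:kunneth} for $T=\mathbb C^*\times T'$ gives
\begin{equation}\label{eq:split}
H^*_T(Y)=\mathbb Q[x_{1,1}]\otimes H^*(\mathcal M),
\end{equation}
where $H^*(\mathcal M)$ is embedded by pull-back along $Y\times_T\mathrm ET\to\mathcal M$. In degrees at most $2N-2$ this embedding corresponds under~\eqref{eq:approx} to pull-back along the morphism of varieties $Y_N\to\mathcal M$, so it is an injective morphism of mixed Hodge structures. Hence $H^*(\mathcal M)$ has property $(\ast)$.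

Since $\mathcal M$ is smooth and irreducible of dimension $D$, Poincar\'e duality gives an isomorphism of mixed Hodge structures $H_c^{2D-i}(\mathcal M)\cong H^i(\mathcal M)^\vee\otimes\mathbb Q(-D)$, where $\mathbb Q(-D)$ has type $(D,D)$. So $H^{\mathrm{odd}}_c(\mathcal M)=0$ and $H_c^{2D-2p}(\mathcal M)$ is of type $(D-p,D-p)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Only the statement on generators remains. By Lemma~\ref{lem:flags} and~\eqref{eq:chain}, the images of the $x_{i,a}$ generate $H_T^*(Y)$. We identify them with the equivariant Chern classes of the $\mathcal L_{i,a}|_Y$. Let $v_1,\dots,v_n$ be the standard basis. By Lemma~\ref{lem:orbit} the map $\mathcal O_i\to X_i\to\mathrm{Fl}_n$ sends $g\cdot C_i$ to the flag $F_a=g(0)\langle v_1,\dots,v_a\rangle$, and the fiber of $\mathcal L_{i,a}$ is the line $g(0)\langle v_a\rangle$, which maps isomorphically onto $F_a/F_{a-1}$. This treats $i\ge2$. For $i=1$, on $Y$ we have $g(0)\in T$, so $\mathcal L_{1,a}|_Y$ is the trivial bundle $\langle v_a\rangle$ with $T$ acting by $t_a$.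

By~\eqref{eq:split}, $H^*(\mathcal M)\to H_T^*(Y)/(x_{1,1})$ is a ring isomorphism. The line bundle on $\mathcal M$ obtained by descent pulls back to the equivariant bundle $\mathcal L_{i,a}\otimes\mathcal L_{1,1}^{-1}|_Y$, so its Chern class maps to $x_{i,a}-x_{1,1}\equiv x_{i,a}$. These classes generate the quotient ring.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
If $\mathcal M_n(\mathbf C)$ is empty there is nothing to prove. If some $k_i\ge2$, apply Theorem~\ref{thm:A}. If all $k_i=1$, this is the theorem of Hausel, Letellier and Rodriguez-Villegas.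
\end{proof}

\section{Betti numbers}\label{sec:betti}

We prove Theorem~\ref{thm:B}. Assume the regular case with $k_1\ge2$. Proposition~\ref{prop:perfect} expresses the known series of $H^*_T(W)$ as the sum of the series of $H_T^*(U)$ and of the deeper strata. We show that these strata are products of the sets $U$ for smaller ranks, so that the identity becomes a recursion, which the logarithm solves.

For $m\ge1$ let $P_i^{(m)},X_i^{(m)},W^{(m)},U^{(m)},T^{(m)}$ be the objects above for $\mathrm{GL}_m$, with the same pole orders. Here $P_i^{(m)}$ consists of the $m\times m$ matrices over $R_{k_i}$ with entries divisible by $z^{\lfloor k_i/2\rfloor}$ above and by $z^{\lceil k_i/2\rceil}$ below the diagonal; nothing else about formal types is used in Section~\ref{sec:strata} and Lemma~\ref{lem:flags}, which thus hold for every $m$. We have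
\[
\dim W^{(m)}=\tfrac{\mathbf k}2(m^2-m)-(m^2-m)=w(m^2-m).
\]
The ring $H^*_{T^{(m)}}(U^{(m)})$ is a quotient of $H^*_{T^{(m)}}(W^{(m)})$, so it lies in even degrees. Put $\Phi_m=\sum_p\dim H^{2p}_{T^{(m)}}(U^{(m)})\,q^p$; for instance $W^{(1)}$ is a point and $\Phi_1=1/(1-q)$. Objects without superscript refer to rank $n$.

\begin{lemma}\label{lem:components}
Let $\lambda$ have blocks $J_1,\dots,J_r$ of sizes $n_1,\dots,n_r$. Then $S_\lambda$ is the disjoint union of open and closed subsets $S_{\lambda,I}$, indexed by the tuples $I=(I_2,\dots,I_d)$ in which each $I_i=(I_i^1,\dots,I_i^r)$ is an ordered partition of $[n]$ with $|I_i^j|=n_j$. Each $S_{\lambda,I}$ is isomorphic to $\prod_jU^{(n_j)}$, equivariantly for $T=\prod_jT^{(n_j)}$, and if it is nonempty it is connected of codimension $w(n^2-\sum_jn_j^2)$ in $W$.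
\end{lemma}

\begin{proof}
Let $\varepsilon_j=e_{J_j}$. We first describe the fixed locus $X_i^{T_\lambda}$ of one factor, dropping the index $i$ from $P_i,\pi_i,k_i$.

\emph{The discrete invariant.} A point $gP^\times$ is fixed by $T_\lambda$ if and only if $f_j=g^{-1}\varepsilon_jg\in P$ for all $j$. The $f_j$ are orthogonal idempotents with sum $1$, hence so are the $\pi(f_j)\in\mathfrak t$, and $\pi(f_j)=e_{I^j}$ for an ordered partition $(I^1,\dots,I^r)$ of $[n]$. As $\pi(f_j)$ is the diagonal part of $f_j(0)$, $|I^j|=\mathrm{tr}f_j(0)=n_j$. Replacing $g$ by $gp$ with $p\in P^\times$ conjugates $\pi(f_j)$ by $\pi(p)\in T$, which changes nothing. The functions $g\mapsto\pi(g^{-1}\varepsilon_jg)$ are continuous with finitely many values on the preimage of $X_i^{T_\lambda}$ in $G_k$, so the set $X_i^I$ of fixed points with given invariant $I=(I^j)_j$ is open and closed in $X_i^{T_\lambda}$.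

\emph{Each piece is homogeneous.} Let $H=\prod_j\mathrm{GL}_{J_j}(R_k)$ be the centralizer of the $\varepsilon_j$ in $G_k$; it contains $T$ and preserves $X_i^I$. Let $\sigma$ be the permutation of $[n]$ mapping each $I^j$ increasingly onto $J_j$, and $\dot\sigma$ its matrix, so that $\dot\sigma^{-1}\varepsilon_j\dot\sigma=e_{I^j}$ and $\dot\sigma P^\times\in X_i^I$. By Lemma~\ref{lem:pol}(c) every point of $X_i^I$ has a representative $g$ with $g^{-1}\varepsilon_jg=e_{I^j}$ for all $j$; then $g\dot\sigma^{-1}\in H$. So $X_i^I$ is the $H$-orbit of $\dot\sigma P^\times$. We have $(\dot\sigma\xi\dot\sigma^{-1})_{\sigma(a)\sigma(b)}=\xi_{ab}$, and $\sigma$ preserves the order of two indices in the same $I^j$. Hence, under the increasing bijections $J_j\cong[n_j]$,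
\begin{equation}\label{eq:block}
\text{a block diagonal }(\eta_j)_j\text{ lies in }\dot\sigma P\dot\sigma^{-1}\iff\eta_j\in P^{(n_j)}\text{ for all }j .
\end{equation}
So the stabilizer of $\dot\sigma P^\times$ in $H$ is $\prod_j(P^{(n_j)})^\times$, and $X_i^I\cong\prod_jX_i^{(n_j)}$ equivariantly for $H$, by (F1).

\emph{The first pole.} If $gP_1^\times\in W_1$ is fixed by $T_\lambda$, then $f_j(0)=g(0)^{-1}\varepsilon_jg(0)=\varepsilon_j$, so the invariant is $(J_j)_j$ and $\sigma=\mathrm{id}$. For $h=(h_j)\in H$ the point $hP_1^\times$ lies in $W_1$ if and only if every $h_j(0)$ is diagonal. So $W_1^{T_\lambda}\cong\prod_jW_1^{(n_j)}$. Taking the product over all poles, $W^{T_\lambda}$ is the disjoint union of open and closed pieces $W^I\cong\prod_jW^{(n_j)}$, indexed by the tuples $I$ of the lemma.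

\emph{The stratum.} Let $x\in W^I$ correspond to $(x^j)_j$, with $x_i=h_i\dot\sigma_iP_i^\times$. A diagonal matrix $\xi=(\xi_j)_j$ lies in $\mathfrak a_x$ if and only if the block diagonal matrix $h_i^{-1}\xi h_i$ lies in $\dot\sigma_iP_i\dot\sigma_i^{-1}$ for all $i$; by~\eqref{eq:block} this means $\xi_j\in\mathfrak a_{x^j}$ for all $j$. So $\mathfrak a_x=\bigoplus_j\mathfrak a_{x^j}$, and $\lambda(x)=\lambda$ if and only if $x^j\in U^{(n_j)}$ for all $j$. Thus $S_{\lambda,I}=S_\lambda\cap W^I\cong\prod_jU^{(n_j)}$, which is open in the irreducible variety $\prod_jW^{(n_j)}$. Its codimension is $w(n^2-n)-\sum_jw(n_j^2-n_j)=w(n^2-\sum_jn_j^2)$.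
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The formula.} By the K\"unneth formula $H_T^*(S_{\lambda,I})$ has series $\prod_j\Phi_{n_j}$, also when $S_{\lambda,I}$ is empty. For a given vector $(n_1,\dots,n_r)$ of positive integers with sum $n$, there are $n!/\prod_jn_j!$ choices for each of the $d$ ordered partitions $(J_j)_j,I_2,\dots,I_d$. Summing over all vectors counts each piece $S_{\lambda,I}$ exactly $r!$ times, once for each ordering of the blocks of $\lambda$. By Lemma~\ref{lem:flags} the series of $H_T^*(W)$ is $([n]!)^{d-1}/(1-q)^n=([n]!)^d/\prod_{a=1}^n(1-q^a)$. Adding up the sequences of Proposition~\ref{prop:perfect} for $r=2,\dots,n$ gives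
\[
\frac{([n]!)^d}{\prod_{a=1}^n(1-q^a)}=\sum_{r\ge1}\frac1{r!}\sum_{n_1+\dots+n_r=n}\Big(\frac{n!}{\prod_jn_j!}\Big)^dq^{w(n^2-\sum_jn_j^2)}\prod_j\Phi_{n_j},
\]
the term $r=1$ being $\Phi_n$. The same identity holds in every rank $m\ge1$. Divide the identity in rank $m$ by $(m!)^dq^{wm^2}$: the right side becomes $\sum_r\frac1{r!}\sum\prod_j\phi_{n_j}$ with $\phi_l=q^{-wl^2}\Phi_l/(l!)^d$, which is the coefficient of $x^m$ in $\exp(\sum_{l\ge1}\phi_lx^l)$. Hence
\[
\sum_{m\ge0}\frac{q^{-wm^2}([m]!)^d}{(m!)^d\prod_{a=1}^m(1-q^a)}\,x^m=\exp\Big(\sum_{m\ge1}\frac{q^{-wm^2}\Phi_m}{(m!)^d}\,x^m\Big).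
\]
Taking the logarithm determines $\Phi_n$. By~\eqref{eq:chain} and~\eqref{eq:split}, $\sum_p\dim H^{2p}(\mathcal M_n(\mathbf C))\,q^p=(1-q)\Phi_n$; if $\mathcal M_n(\mathbf C)$ is empty, so is $U$, and both sides vanish.

\emph{Nonemptiness.} By Proposition~\ref{prop:quotient} we must decide when $U\ne\emptyset$. If $\mathbf k\ge3$, then $w>0$, so each of the finitely many $S_{\lambda,I}$ with $r\ge2$ is empty or has positive codimension in the irreducible variety $W$, and they do not cover it. If $\mathbf k\le2$, then $d=1$ and $k_1=2$, so $W=W_1$ is an affine space of dimension $0$. This point is fixed by $T$, and $U=\emptyset$ because $n\ge2$.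
\end{proof}

\begin{example}\label{ex:rank2}
Let $n=2$. If $\beta_m$ is the coefficient of $x^m$ in the series of Theorem~\ref{thm:B}, then $[x^2]\log=\beta_2-\frac12\beta_1^2$, with $\beta_1=q^{-w}/(1-q)$ and $\beta_2=q^{-4w}(1+q)^{d-1}/\big(2^d(1-q)^2\big)$. Multiplying by $(1-q)q^{4w}2^d$ gives
\begin{equation}\label{eq:rank2}
\sum_p\dim H^{2p}(\mathcal M_2(\mathbf C))\,q^p=\frac{(1+q)^{d-1}-2^{d-1}q^{\mathbf k-2}}{1-q}.
\end{equation}
The second term comes from the $2^{d-1}$ fixed points of $T$ on $W$, which has dimension $\mathbf k-2$. For $\mathbf k=4$ the space is a surface, and~\eqref{eq:rank2} gives $1+q$ for one pole of order $4$, as in Section~\ref{sec:example}; $(1+q-2q^2)/(1-q)=1+2q$ for pole orders $(2,2)$ and $(3,1)$; and $(1+2q-3q^2)/(1-q)=1+3q$ for $(2,1,1)$. The hypothesis that some $k_i\ge2$ cannot be dropped from Theorem~\ref{thm:B}: for four simple poles, where the residues $\mathrm{diag}(\alpha_i,-\alpha_i)$ with $(\alpha_i)=(1,1,1,2)$ are generic, the right side of~\eqref{eq:rank2} is $(1+3q-5q^2+q^3)/(1-q)=1+4q-q^2$, which has a negative coefficient.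
\end{example}

\begin{thebibliography}{9}
\bibitem{Wyss} Dimitri Wyss, \emph{Motivic and $p$-adic Localization Phenomena}, arXiv:1709.06769 (2017).
\end{thebibliography}
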